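\title{The complete graph maximizes homomorphisms into looped cycles}

\begin{abstract}
Let $C_n^o$ be the cycle of length $n$ with a loop at every vertex. We prove that for every $n\ge4$ and every $d$-regular graph $G$,
$\hom(G,C_n^o)^{1/|V(G)|}\le\hom(K_{d+1},C_n^o)^{1/(d+1)}$, with equality only for disjoint unions of copies of $K_{d+1}$. This confirms a conjecture posed by Cohen, Csikv\'ari, Perkins and Tetali. The case $n=4$ is obtained from a four-color model with vacancies, in which we compare the expected fractions of occupied vertices. The general case reduces to $n=4$ because $\hom(G,C_n^o)/n$ is nonincreasing in $n$ for every connected graph $G$; this follows from the log-concavity of the number of homomorphisms with prescribed winding numbers.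
\end{abstract}

\section{Introduction}

\subsection{The problem}

Let $G$ be a finite nonempty simple graph and let $H$ be a finite graph that may have loops. A \emph{homomorphism} from $G$ to $H$ is a map $\varphi:V(G)\to V(H)$ such that $\varphi(u)\varphi(v)$ is an edge or a loop of $H$ whenever $uv$ is an edge of $G$. Let $\hom(G,H)$ be the number of homomorphisms and put
\[
p_H(G)=\hom(G,H)^{1/|V(G)|}.
\]
The number $\hom(G,H)$ is multiplicative over the components of $G$. Hence $p_H(G)$ does not change when $G$ is replaced by a disjoint union of copies of $G$: it is the number of homomorphisms per vertex, and it allows graphs of different orders to be compared. For fixed $H$ and $d$ one may then ask which $d$-regular graph $G$ maximizes $p_H(G)$.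

For a simple graph $H$, let $H^o$ be obtained from $H$ by adding a loop at every vertex. It is known that $p_H(G)\le p_H(K_{d+1})$ for every $d$-regular graph $G$ if $H=P_k^o$ is a looped path of any length, or if $H=C_k^o$ is a looped cycle with $k\ge6$ even. The conjecture posed in \cite{CCPT} is that all looped cycles of length at least four behave in the same way:
\begin{quote}
\emph{for every $n\ge4$ and every $d$-regular simple graph $G$, $\;p_{C_n^o}(G)\le p_{C_n^o}(K_{d+1})$.}
\end{quote}
We prove this conjecture.

Throughout, $N=|V(G)|$ and $D=d+1$, and the vertices of $C_n^o$ are the elements of $\mathbb Z_n$. Thus a homomorphism $G\to C_n^o$ is a map $\varphi:V(G)\to\mathbb Z_n$ that changes by $-1$, $0$ or $1$ along every edge of $G$. The image of a homomorphism $K_D\to C_n^o$ is a set of pairwise adjacent vertices of $C_n$, which for $n\ge4$ is a single vertex or an edge. There are $n$ constant maps and $2^D-2$ maps onto each of the $n$ edges, so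
\begin{equation}\label{eq:clique}
\hom(K_D,C_n^o)=n(2^D-1)\qquad(n\ge4).
\end{equation}
For $n=3$ the question is empty: every map to $C_3^o$ is a homomorphism, and $p_{C_3^o}(G)=3$ for all $G$.

\subsection{Why the complete graph}

Every graph $G$ on $N$ vertices has the $n(2^N-1)$ homomorphisms whose image lies in an edge of $C_n$. Per vertex they contribute about $2n^{1/N}$, and this favors the smallest order that a $d$-regular graph can have, namely $N=D$. Against this, a graph that is not complete has further homomorphisms, with larger images. The conjecture says that these never make up for the loss in the factor $n^{1/N}$. That factor is weakest when $n$ is small, so $n=4$ should be the critical case. In $C_4^o$ the only nonadjacent pairs are the \emph{opposite} pairs $c$, $c+2$, and two families can be computed at once.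

For $G=K_{d,d}$ with $d\geq 1$, let $A\subseteq\mathbb Z_4$ be the image of one side. Each vertex of the other side may take any of the $4-|A|$ values not opposite to an element of $A$, so
\[
\hom(K_{d,d},C_4^o)=4\cdot3^d+6(2^d-2)2^d+4(3^d-3\cdot2^d+3)\sim6\cdot4^d
\]
as $d\to\infty$, while the conjectured bound for $N=2d$ is $(4(2^{d+1}-1))^{2d/(d+1)}\sim16\cdot4^d$.

\begin{example}[$d=2$, $n=4$]\label{ex:cycles}
A connected $2$-regular graph is a cycle $C_m$, and $\hom(C_m,C_4^o)$ is the number of closed walks of length $m$ in $C_4^o$, that is, the trace of the $m$-th power of its adjacency matrix. The eigenvalues of $C_4$ are $2,0,0,-2$, so those of $C_4^o$ are $3,1,1,-1$, and $\hom(C_m,C_4^o)=3^m+2+(-1)^m$. For $m=3$ this is $28$. For $m\ge4$, Bernoulli's inequality and $3^m\ge81$ give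
\[
28^{m/3}=3^m\Big(1+\frac1{27}\Big)^{m/3}\ge3^m\Big(1+\frac m{81}\Big)\ge3^m+4>3^m+2+(-1)^m .
\]
The triangle wins, but narrowly: $p_{C_4^o}(C_m)^3\to27$ as $m\to\infty$, against $28$ for the triangle.
\end{example}

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $n\ge4$ and $d\ge0$, and let $G$ be a finite nonempty simple $d$-regular graph on $N$ vertices. Then
\[
\hom(G,C_n^o)\le\big(n(2^D-1)\big)^{N/D},\qquad\text{that is,}\qquad p_{C_n^o}(G)\le p_{C_n^o}(K_{d+1}).
\]
Equality holds if and only if $G$ is a disjoint union of copies of $K_{d+1}$.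
\end{theorem}

The proof combines two statements, each stronger than what is needed. The first treats $n=4$. The number $\hom(G,C_4^o)$ has no parameter that could be varied, so we supply one by allowing vertices to stay uncolored. A \emph{configuration} on $G$ is a map $\sigma:V(G)\to\{*\}\cup\mathbb Z_4$ such that there is no edge $uv$ with $\sigma(u),\sigma(v)\in\mathbb Z_4$ and $\sigma(v)=\sigma(u)+2$. A vertex $v$ is \emph{vacant} if $\sigma(v)=*$ and \emph{occupied} otherwise, and $|\sigma|$ is the number of occupied vertices. For $\lambda>0$ let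
\[
Z_G(\lambda)=\sum_{\sigma}\lambda^{|\sigma|},
\]
the sum running over all configurations on $G$. This is a polynomial of degree $N$ with constant term $1$ and leading coefficient $\hom(G,C_4^o)$.

\begin{theorem}\label{thm:Z}
Let $G$ be a finite nonempty simple $d$-regular graph on $N$ vertices. Then $Z_G(\lambda)\le Z_{K_D}(\lambda)^{N/D}$ for every $\lambda>0$.
\end{theorem}

The second statement passes from $n=4$ to larger $n$ and does not need regularity.

\begin{theorem}\label{thm:mono}
For every finite connected graph $G$, not necessarily regular, $\hom(G,C_n^o)/n$ is nonincreasing in $n\ge3$. Hence, if $G$ is connected and $d$-regular on $N$ vertices, then for $n\ge4$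
\[
\hom(G,C_n^o)\le\frac n4\,\big(4(2^D-1)\big)^{N/D},
\]
and, for a fixed vertex $v_0$, the number of maps $h:V(G)\to\mathbb Z$ with $h(v_0)=0$ and $|h(u)-h(v)|\le1$ on all edges $uv$ is at most $\frac14\big(4(2^D-1)\big)^{N/D}$.
\end{theorem}

By \eqref{eq:clique}, $\hom(K_D,C_n^o)/n$ is constant for $n\ge4$, so the reduction to $n=4$ loses nothing for the extremal graph. Section~\ref{sec:tools} recalls three standard facts, Section~\ref{sec:four} proves Theorem~\ref{thm:Z} and the case $n=4$, Section~\ref{sec:winding} proves Theorem~\ref{thm:mono}, and Section~\ref{sec:final} deduces Theorem~\ref{thm:main}.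

\section{Association, coupling and log-concavity}\label{sec:tools}

All random variables below take finitely many values.

\medskip\noindent\textbf{Association (Chebyshev's inequality).} Let $X$ be a real random variable. If $f$ and $g$ are both nonincreasing, or both nondecreasing, on the range of $X$, then $\mathbb E[f(X)g(X)]\ge\mathbb Ef(X)\,\mathbb Eg(X)$; if one is nonincreasing and the other nondecreasing, the reverse inequality holds. To see this, take the expectation of $(f(X)-f(X'))(g(X)-g(X'))$, where $X'$ is an independent copy of $X$.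

\medskip\noindent\textbf{Stochastic order and quantile coupling.} For laws $\pi,\pi'$ on $\mathbb Z$, write $\pi\preceq\pi'$ if $\pi([s,\infty))\le\pi'([s,\infty))$ for all $s$. Suppose that $\pi(x)=\rho(x)\pi'(x)$ for all $x$. If $\rho$ is nonincreasing on the support of $\pi'$ then $\pi\preceq\pi'$, and if $\rho$ is nondecreasing then $\pi'\preceq\pi$: apply association under $\pi'$ to $\rho$, which has mean $1$, and to the indicator of $[s,\infty)$. Let $\xi$ be uniform on $(0,1)$ and put $X_\pi=\min\{x:\pi((-\infty,x])\ge\xi\}$. Then $X_\pi$ has law $\pi$ and is a nondecreasing function of $\xi$, and $\pi\preceq\pi'$ implies $X_\pi\le X_{\pi'}$ for every value of $\xi$. Using one $\xi$ for several laws is the \emph{quantile coupling}.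

\medskip\noindent\textbf{Log-concave sequences.} A nonnegative sequence $(c_i)_{i\in\mathbb Z}$ is \emph{log-concave} if its support is an interval and $c_{i-1}c_{i+1}\le c_i^2$ for all $i$; then $c_{i+1}/c_i$ is nonincreasing on the support. The convolution of two log-concave sequences supported on $i\ge0$ is log-concave. Indeed, log-concavity of $(c_i)$ is equivalent to the nonnegativity of all $2\times2$ minors of the Toeplitz matrix $(c_{i-j})_{i,j}$, convolution multiplies Toeplitz matrices, and the Cauchy--Binet formula expresses the $2\times 2$ minors of a product as sums of products of $2\times2$ minors of the factors.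

\section{Four colors with vacancies}\label{sec:four}

If $d\in\{0,1\}$, a $d$-regular graph is a disjoint union of copies of $K_D$, and Theorem~\ref{thm:Z} holds with equality because $Z_G$ is multiplicative over components. Up to Section~\ref{sec:integrate} we assume $d\ge2$, we fix $\lambda>0$, and we write
\[
q=1+\lambda,\qquad p=1+2\lambda,\qquad Q=q^d,\qquad P=p^d .
\]

\subsection{From the partition function to a local inequality}

Let $\sigma$ be a random configuration on $G$ with probability $\lambda^{|\sigma|}/Z_G(\lambda)$. The \emph{occupancy fraction}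
\[
\alpha_G(\lambda)=\frac1N\,\mathbb E|\sigma|=\frac{\lambda Z_G'(\lambda)}{N Z_G(\lambda)}
\]
is the derivative of $\frac1N\log Z_G$ with respect to $\log\lambda$, so an inequality between occupancy fractions integrates to an inequality between partition functions. Unlike $Z_G$, the occupancy fraction is an average of local quantities.

\begin{proposition}\label{prop:occ}
Let $G$ be $d$-regular, $d\ge2$. Then $\alpha_G(\lambda)\le\alpha_{K_D}(\lambda)$, with strict inequality if $d\ge3$ and some component of $G$ is not $K_D$.
\end{proposition}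

Let $\eta=1-\alpha_{K_D}(\lambda)$. This is the probability that a given vertex of $K_D$ is vacant, so $\eta=Z_{K_d}/Z_{K_D}$. We must show $1-\alpha_G\ge\eta$. The fraction of vacant vertices can be seen from a vertex $w$ in two ways, at $w$ itself or among its neighbors. For a real number $l$, to be chosen later, put
\[
Y_w=(1-l)\,\mathbf 1_{\sigma(w)=*}+\frac ld\,\#\{u:\ uw\in E(G),\ \sigma(u)=*\}.
\]
Every vertex $u$ is a neighbor of exactly $d$ vertices $w$, so $\frac1N\sum_w\mathbb EY_w=(1-l)(1-\alpha_G)+l(1-\alpha_G)=1-\alpha_G$ for every $l$. This identity is where regularity enters. It therefore suffices to find one $l$, depending only on $d$ and $\lambda$, such that for every vertex $w$, with neighbor set $U$, and every configuration $\tau$ on $O=V(G)\setminus(U\cup\{w\})$,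
\begin{equation}\label{eq:local}
\mathbb E\big[Y_w\,\big|\,\sigma|_O=\tau\big]\ge\eta .
\end{equation}
Every such $\tau$ has positive probability, since it extends by vacancies.

The conditional law depends only on the graph $J=G[U]$, which has $d$ vertices, and on the \emph{lists} $L_u\subseteq\mathbb Z_4$ for $u\in U$, where $c\in L_u$ if no neighbor of $u$ in $O$ has color $c+2$ under $\tau$. A \emph{partial coloring} of $U$ is a map $g:U\to\{*\}\cup\mathbb Z_4$; let $j(g)$ be its number of occupied vertices, $T(g)$ the set of colors that it uses, and $t(g)=|T(g)|$. Call $g$ \emph{feasible} if $g(u)\in L_u$ for every occupied $u$ and no edge of $J$ has opposite colors. Given $\tau$, the restriction $\sigma|_U$ is a feasible $g$, and $\sigma(w)$ is either $*$ or a color not opposite to any color in $T(g)$. Each color has exactly one opposite, so the number of colors allowed at $w$ is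
\[
i=4-t(g),
\]
whatever the set $T(g)$ is. This is the property of $C_4^o$ that makes the local problem tractable. The configurations of $U\cup\{w\}$ that extend $g$ have total weight $\lambda^j(1+\lambda i)$, of which $\lambda^j$ comes from $\sigma(w)=*$. Hence \eqref{eq:local} is equivalent to $\sum_{g\ \mathrm{feasible}}\lambda^{j}B(g)\ge0$, where $j=j(g)$ and
\begin{equation}\label{eq:bracket}
\begin{aligned}
B(g)&=(1-l)+\frac ld(d-j)(1+\lambda i)-\eta(1+\lambda i)\\
&=(1-\eta)-\eta\lambda i+l\Big[\lambda i-\frac jd(1+\lambda i)\Big].
\end{aligned}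
\end{equation}

To evaluate $\eta$ we count partial colorings by the set of colors used. For $m$ points and $t$ given colors let $S_t(m)=\sum_g\lambda^{j(g)}$, summed over the partial colorings $g$ of the $m$ points that use exactly these $t$ colors. By inclusion--exclusion,
\[
S_0(m)=1,\qquad S_1(m)=q^m-1,\qquad S_2(m)=p^m-2q^m+1 .
\]
A configuration on $K_m$ uses no color, one of the four colors, or one of the four adjacent pairs of colors, since any three colors contain an opposite pair; and all such partial colorings are configurations. Thus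
\begin{equation}\label{eq:ZK}
Z_{K_m}=1+4S_1(m)+4S_2(m)=1+4p^m-4q^m .
\end{equation}

\subsection{The case $d=2$, $\lambda=1$}\label{sec:example}

Here $q=2$ and $p=3$, so $Z_{K_2}=21$, $Z_{K_3}=77$ and $\eta=3/11$.

The choice $l=0$ fails. Let $G=C_4$ and let the vertex opposite $w$ have color $1$. Then $J$ has no edge and both lists are $\{0,1,2\}$. Of the $16$ feasible colorings, one uses no color, nine use one color and six use two, so $w$ is vacant with probability $16/(5+9\cdot4+6\cdot3)=16/59<3/11$. Short lists keep the neighbors vacant, and this makes $w$ more likely to be occupied; the second term of $Y_w$ gives credit for these vacant neighbors.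

If $g$ uses two different colors, then $i=j=2$ and $B(g)=\frac2{11}-l$. In the triangle, the colorings of $U$ by an adjacent pair of colors are feasible and those by an opposite pair are not. We choose $l=2/11$, so that it does not matter which of them are feasible. Then $11B(g)=8-i-j(1+i)$ takes the following values.
\[
\begin{array}{c|cccc}
g&\text{both vacant}&\text{one occupied}&\text{equal colors}&\text{different colors}\\ \hline
11B(g)&4&1&-3&0
\end{array}
\]
A color that lies in $0$, $1$ or $2$ of the two lists contributes $0$, $1$ or $1+1-3=-1$ to $11\sum_gB(g)$. The total is at least $4-4=0$ for every $J$ and all lists, and this proves \eqref{eq:local} in this case.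

The general proof has the same shape: group the colorings by the color set $T$, choose $l$ to cancel the pairs, and balance the empty set against the four singletons. Two difficulties are new. For $d\ge3$ only the total weight of the colorings by a given pair can be made zero, not each weight separately; and color sets of size three and four appear.

\subsection{The weights and the choice of the multiplier}

Divide \eqref{eq:bracket} by $(1-\eta)/4>0$ and put $\beta=4\lambda\eta/(1-\eta)$ and $\theta=4\lambda l/(1-\eta)$. Choosing $l$ is the same as choosing $\theta$, and \eqref{eq:local} becomes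
\begin{equation}\label{eq:I}
\mathcal I:=\sum_{g\ \mathrm{feasible}}\lambda^{j(g)}\omega_{t(g)}(j(g))\ge0,
\end{equation}
where, for $0\le t\le4$,
\[
\omega_t(j)=4-\beta(4-t)+\theta\Big[(4-t)-\frac jd\Big(4-t+\frac1\lambda\Big)\Big].
\]
Write $S_t=S_t(d)$ and $s_t=S_t(d-1)$. By \eqref{eq:ZK}, $Z_{K_D}-Z_{K_d}=4\lambda(2P-Q)$, and $2P-Q=2S_2+3S_1+1$. Therefore
\[
\beta=\frac{4\lambda Z_{K_d}}{Z_{K_D}-Z_{K_d}}=\frac{4S_2+4S_1+1}{2S_2+3S_1+1}=2-\gamma,
\qquad\text{where}\qquad\gamma=\frac{2S_1+1}{2S_2+3S_1+1}\in(0,1).
\]

Let $\Omega_t=\sum_g\lambda^{j(g)}\omega_t(j(g))$, summed over \emph{all} partial colorings of $d$ points that use exactly $t$ given colors; it is the contribution to $\mathcal I$ of a color set of size $t$ all of whose colorings are feasible, and $\Omega_t=0$ for $t>d$. For $1\le t\le d$, the \emph{$t$-law} is the probability distribution on these colorings that gives $g$ the probability $\lambda^{j(g)}/S_t$. Let $E_t$ be the mean of $j$ under the $t$-law. Marking one vacant point gives $\sum_g(d-j(g))\lambda^{j(g)}=d\,s_t$, and $\omega_t$ is affine, so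
\begin{equation}\label{eq:Et}
E_t=d\Big(1-\frac{s_t}{S_t}\Big),\qquad \Omega_t=S_t\,\omega_t(E_t).
\end{equation}

Our lower bound must be tight when $J=K_d$ and all lists are full. In that case an adjacent pair of colors contributes $\Omega_2$ to $\mathcal I$ and an opposite pair contributes $0$. We want one bound for all pairs, so we choose $\theta$ to make $\Omega_2=0$. The last of the $d$ points is vacant, or has a color that occurs elsewhere, or has a color that does not; this gives $S_2=ps_2+2\lambda s_1$. By \eqref{eq:Et},
\[
\Omega_2=(4-2\beta+2\theta)S_2-\frac{\theta p}\lambda(S_2-s_2)=2\gamma S_2-\frac\theta\lambda(S_2-ps_2)=2\gamma S_2-2\theta s_1 .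
\]
From now on
\[
\theta=\frac{\gamma S_2}{s_1},\qquad\psi=\theta+\gamma-1 .
\]
Since $d\ge2$, both $S_2$ and $s_1$ are positive. So $\theta>0$, and every $\omega_t$ is strictly decreasing in $j$. For $d=2$, $\lambda=1$ we get $\gamma=\frac12$, $\theta=1$ and $l=\frac2{11}$, as in Section~\ref{sec:example}.

We have $\Omega_0=\omega_0(0)=4-4\beta+4\theta=4\psi$. For $G=K_D$ the set $O$ is empty and every vertex is vacant with probability $\eta$, so \eqref{eq:local} and \eqref{eq:I} hold with equality; there $\mathcal I=\Omega_0+4\Omega_1+4\Omega_2$. Altogether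
\begin{equation}\label{eq:Omega012}
\Omega_0=4\psi,\qquad\Omega_1=-\psi,\qquad\Omega_2=0 .
\end{equation}
It remains to bound the contribution of a color set $T$ in terms of $\Omega_{|T|}$ (Section~\ref{sec:frac}) and to determine the signs of $\psi$, $\Omega_3$, $\Omega_4$ (Section~\ref{sec:signs}).

\subsection{The feasible fraction decreases with the number of occupied vertices}\label{sec:frac}

The weights $\omega_t(j)$ decrease in $j$. If the graph $J$ and the lists could select the colorings with large $j$, the contribution of $T$ could be negative although $\Omega_{|T|}\ge0$. They cannot, because vacating a vertex preserves feasibility. One point needs care: vacating the last vertex of some color leaves the family of colorings that use exactly $T$. We therefore first fix the number of vertices of each color, and then average over these numbers with the following lemma, a special case of a result of Efron \cite{Efron}.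

\begin{lemma}\label{lem:efron}
Let $t\ge1$. For $j\ge t$ let $K^{(j)}$ be a random vector in $\mathbb Z_{\ge1}^t$ with coordinate sum $j$ and $\Pr(K^{(j)}=k)$ proportional to $\prod_c1/k_c!$. If $f:\mathbb Z_{\ge1}^t\to\mathbb R$ is nonincreasing in each coordinate, then $\mathbb Ef(K^{(j)})$ is nonincreasing in $j$.
\end{lemma}

\begin{proof}
We use induction on $t$. For $t=1$ we have $K^{(j)}=j$. Let $t\ge2$ and let $c_i=\sum\prod_c1/k_c!$, summed over $k\in\mathbb Z_{\ge1}^{t-1}$ with coordinate sum $i$. Then $c_i>0$ exactly for $i\ge t-1$, and $(c_i)$ is log-concave as a convolution of $t-1$ copies of the log-concave sequence $(1/k!)_{k\ge1}$.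

Let $\pi_j$ be the law of the last coordinate of $K^{(j)}$, so that $\pi_j(r)$ is proportional to $c_{j-r}/r!$ for $1\le r\le j-t+1$. Given that the last coordinate is $r$, the other coordinates form the vector of the lemma in dimension $t-1$ with sum $j-r$. Let $\Phi(r,i)$ be the mean of $f(\,\cdot\,,r)$ over that vector with sum $i\ge t-1$. Then $\mathbb Ef(K^{(j)})=\sum_r\pi_j(r)\Phi(r,j-r)$, and $\Phi$ is nonincreasing in $r$ by the hypothesis on $f$ and nonincreasing in $i$ by induction.

On the support $1\le r\le j-t+2$ of $\pi_{j+1}$, the ratio $\pi_j(r)/\pi_{j+1}(r)$ is proportional to $c_{j-r}/c_{j+1-r}$. This is nonincreasing in $r$ by log-concavity (it is $0$ at the right endpoint), so $\pi_j\preceq\pi_{j+1}$. Let $\pi'(r)=\pi_{j+1}(r+1)$, which is proportional to $c_{j-r}/(r+1)!$ for $0\le r\le j-t+1$. The ratio $\pi_j(r)/\pi'(r)$ is $0$ at $r=0$ and proportional to $r+1$ for $r\ge1$, so $\pi'\preceq\pi_j$. In the quantile coupling of $R\sim\pi_j$ and $R'\sim\pi_{j+1}$ these two orders give $R\le R'$ and $R'-1\le R$. Thus $(R',j+1-R')$ equals $(R,j-R+1)$ or $(R+1,j-R)$,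 and in both cases $\Phi(R',j+1-R')\le\Phi(R,j-R)$. Taking expectations completes the step.
\end{proof}

\begin{lemma}\label{lem:T}
Let $J$ be a graph on a set $U$ of $d$ vertices, with lists $L_u\subseteq\mathbb Z_4$. Let $T\subseteq\mathbb Z_4$ with $1\le t=|T|\le d$, let $\mathcal I_T$ be the part of the sum \eqref{eq:I} over the feasible $g$ with $T(g)=T$, and let $\phi_T\in[0,1]$ be the probability, under the $t$-law on colorings of $U$ with color set $T$, that $g$ is feasible. Then $\mathcal I_T\ge\phi_T\,\Omega_t$.
\end{lemma}

\begin{proof}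
For $k\in\mathbb Z_{\ge1}^T$ with $|k|=\sum_ck_c\le d$, let $f(k)$ be the fraction of feasible colorings among the partial colorings of $U$ with exactly $k_c$ vertices of color $c$ for each $c\in T$ and no other color; put $f(k)=0$ if $|k|>d$. Let $k'$ arise from $k$ by increasing $k_c$ by $1$, with $|k'|\le d$. Take a uniform coloring with count vector $k'$ and vacate a uniformly chosen vertex of color $c$. The result is uniform among the colorings with count vector $k$, because each of these arises from exactly $d-|k|$ equally likely pairs (coloring, vertex). Vacating a vertex preserves feasibility, so $f(k)\ge f(k')$.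

There are $d!/\big((d-j)!\prod_ck_c!\big)$ colorings with count vector $k$ and $|k|=j$. Under the $t$-law conditioned on $j(g)=j$ all colorings are equally likely, so the count vector has the law of $K^{(j)}$, and the conditional probability of feasibility is $F(j)=\mathbb Ef(K^{(j)})$. By Lemma~\ref{lem:efron}, $F$ is nonincreasing. So is $\omega_t$, and association under the $t$-law gives
\[
\mathcal I_T=S_t\,\mathbb E\big[F(j)\,\omega_t(j)\big]\ge S_t\,\mathbb E[F(j)]\;\mathbb E[\omega_t(j)]=\phi_T\,\Omega_t .\qedhere
\]
\end{proof}

\subsection{The signs of the totals}\label{sec:signs}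

If all lists are empty, only the vacant coloring is feasible and $\mathcal I=\Omega_0=4\psi$. The next lemma is the local inequality in that case.

\begin{lemma}\label{lem:psi}
$\psi\ge0$.
\end{lemma}

\begin{proof}
By the definitions of $\theta$ and $\gamma$, the inequality $\psi\ge0$ is equivalent to $\gamma(S_2+s_1)\ge s_1$, that is, to $(2S_1+1)(S_2+s_1)\ge s_1(2S_2+3S_1+1)$, and after cancellation to
\[
S_2(1+2S_1-2s_1)\ge s_1S_1 .
\]
Here $S_1-s_1=\lambda q^{d-1}=\lambda Q/q$ and $qs_1=Q-q$. Multiplying by $q$ we get $(P-2Q+1)(q+2\lambda Q)\ge(Q-1)(Q-q)$. With $a=1+4\lambda$ we have $(2Q-1)(q+2\lambda Q)+(Q-1)(Q-q)=aQ^2-\lambda Q$, so the claim is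
\[
p^d\ge q^d\chi(q^d),\qquad\text{where}\qquad\chi(x)=\frac{ax-\lambda}{q+2\lambda x}.
\]
We prove this for all $d\ge0$ by induction. For $d=0$ both sides equal $1$. For the step it suffices to show $p\,\chi(x)\ge q\,\chi(qx)$ for $x\ge1$, since then $p^{d+1}\ge pq^d\chi(q^d)\ge q^{d+1}\chi(q^{d+1})$. As $q\,\chi(qx)=(aqx-\lambda)/(1+2\lambda x)$, we need
\[
p(ax-\lambda)(1+2\lambda x)-(aqx-\lambda)(q+2\lambda x)\ge0 .
\]
The coefficient of $x^2$ is $2\lambda a(p-q)=2\lambda^2a$, the coefficient of $x$ is $a(p-q^2)-2\lambda^2(p-1)=-\lambda^2(1+8\lambda)$, and the constant term is $-\lambda(p-q)=-\lambda^2$. Since $1-2a=-(1+8\lambda)$, the left side equals $\lambda^2(x-1)(2ax+1)\ge0$.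
\end{proof}

By \eqref{eq:Et}, the signs of $\Omega_3$ and $\Omega_4$ depend on how large $E_3$ and $E_4$ are. Closed formulas for these means are unwieldy, so we estimate them by revealing all color classes but one. Let $\mu_t=E_t/t$; by symmetry this is the mean size of one fixed color class under the $t$-law.

\begin{lemma}\label{lem:mu}
\begin{enumerate}
\item[(i)] $\mu_t\le\mu_{t-1}$ for $2\le t\le d$.
\item[(ii)] $\mu_1\le\frac pq\,\mu_2$.
\item[(iii)] $\dfrac{\lambda d}{1+t\lambda}\le\mu_t\le\dfrac{\lambda d+1}{1+t\lambda}$ for $1\le t\le d$.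
\end{enumerate}
\end{lemma}

\begin{proof}
Under the $t$-law, let $M\ge1$ be the number of points outside the first $t-1$ color classes; then $\mathbb EM=d-(t-1)\mu_t$. Given these classes, the last class is a nonempty subset $B$ of the $M$ remaining points, with probability proportional to $\lambda^{|B|}$. Its conditional mean size is
\[
\kappa_M=\frac{\lambda Mq^{M-1}}{q^M-1}=\frac\lambda q\,M+\frac\lambda q\cdot\frac M{q^M-1},
\]
and $\mu_t=\mathbb E\kappa_M$. The quantity $(q^M-1)/M$ is $\lambda$ times the average of $1,q,\dots,q^{M-1}$, so it increases in $M$ and equals $\lambda$ at $M=1$. Hence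
\begin{equation}\label{eq:kappa}
\kappa_M-\frac\lambda qM\ \text{ is nonincreasing in }M\ge1,\qquad \frac\lambda qM\le\kappa_M\le\frac{\lambda M+1}q .
\end{equation}

(i) A choice of the first $t-1$ classes that occupies $j'$ points has weight $\lambda^{j'}(q^{d-j'}-1)$ under the $t$-law and weight $\lambda^{j'}$ under the $(t-1)$-law. The density, proportional to $q^{d-j'}-1$, is nonincreasing in $j'$, so by association the mean of $j'$ under the $t$-law is at most its mean under the $(t-1)$-law: $(t-1)\mu_t\le(t-1)\mu_{t-1}$.

(ii) We have $\mu_1=\kappa_d$, and under the $2$-law $\mu_2=\mathbb E\kappa_M$ and $\mathbb E(d-M)=\mu_2$. By the first part of \eqref{eq:kappa}, $\mu_1-\mu_2=\mathbb E(\kappa_d-\kappa_M)\le\frac\lambda q\mathbb E(d-M)=\frac\lambda q\mu_2$, and $1+\frac\lambda q=\frac pq$.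

(iii) Taking expectations in the second part of \eqref{eq:kappa} gives $\lambda d-\lambda(t-1)\mu_t\le q\mu_t\le\lambda d+1-\lambda(t-1)\mu_t$, and $q+\lambda(t-1)=1+t\lambda$.
\end{proof}

\begin{lemma}\label{lem:Omega34}
$\Omega_3>0$ if $d\ge3$, and $\Omega_4\ge0$ if $d\ge4$.
\end{lemma}

\begin{proof}
We first eliminate $\gamma$ and $\theta$. From the definition of $\omega_t$ and $\beta=2-\gamma$,
\begin{align*}
\lambda d\,\omega_2(E_2)&=2\gamma\lambda d-\theta(pE_2-2\lambda d),\\
\lambda d\,\omega_3(E_3)&=(2+\gamma)\lambda d-\theta(qE_3-\lambda d),\\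
\lambda d\,\omega_4(E_4)&=4\lambda d-\theta E_4 .
\end{align*}
The first line vanishes, so $\gamma\lambda d=\theta(\frac12pE_2-\lambda d)$. Since $p<q^2$, we have $S_2=P-2Q+1<(Q-1)^2=S_1^2$. Also $S_1(2S_2+3S_1+1)-(2S_1+1)(S_1+S_2)=S_1^2-S_2$, so $\gamma(S_1+S_2)<S_1$. Dividing by $S_1$ and using $\gamma S_2=\theta s_1$ and \eqref{eq:Et}, we get $1>\gamma+\theta(1-E_1/d)$. Multiplying by $\lambda d$ gives
\[
\lambda d>\gamma\lambda d+\theta\lambda(d-E_1)=\theta\Big(\frac12pE_2-\lambda E_1\Big).
\]
We insert this bound for the terms $2\lambda d$ and $4\lambda d$ above, and the value of $\gamma\lambda d$, and obtain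
\[
\lambda d\,\omega_3(E_3)>\frac\theta2\big(3pE_2-4\lambda E_1-2qE_3\big),\qquad
\lambda d\,\omega_4(E_4)>\theta\big(2pE_2-4\lambda E_1-E_4\big).
\]
By \eqref{eq:Et} it suffices to prove
\[
\text{(a)}\quad 2qE_3+4\lambda E_1\le3pE_2\quad(d\ge3),\qquad\qquad\text{(b)}\quad E_4+4\lambda E_1\le2pE_2\quad(d\ge4).
\]

\emph{Proof of (b).} By Lemma~\ref{lem:mu}(i), $E_4=4\mu_4\le4\mu_2$. By (ii) and $p\le2q$, $4\lambda E_1\le8\lambda\mu_2$. The sum is at most $4p\mu_2=2pE_2$.

\emph{Proof of (a).} In terms of the $\mu_t$, (a) reads $6q\mu_3+4\lambda\mu_1\le6(q+\lambda)\mu_2$, that is,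
\[
3q(\mu_2-\mu_3)\ge\lambda(2\mu_1-3\mu_2).
\]
By (ii), $2\mu_1-3\mu_2\le\frac{2p-3q}q\mu_2=\frac{\lambda-1}q\mu_2$. If $\lambda\le1$, the right side is at most $0$ and the left side is at least $0$ by (i). Let $\lambda>1$ and $r=1+3\lambda$. By (iii), $\mu_2\le\frac{\lambda d+1}p$ and
\[
\mu_2-\mu_3\ge\frac{\lambda d}p-\frac{\lambda d+1}r=\frac{\lambda^2d-p}{pr},
\]
so it suffices to show $3q^2(\lambda^2d-p)\ge r\lambda(\lambda-1)(\lambda d+1)$. The difference of the two sides is $\lambda^2d\,[3q^2-r(\lambda-1)]-3q^2p-r\lambda(\lambda-1)$, where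
\[
3q^2-r(\lambda-1)=4+8\lambda,\qquad 3q^2p=3+12\lambda+15\lambda^2+6\lambda^3,\qquad r\lambda(\lambda-1)=3\lambda^3-2\lambda^2-\lambda .
\]
For $d\ge3$ the difference is at least $15\lambda^3-\lambda^2-11\lambda-3=(\lambda-1)(15\lambda^2+14\lambda+3)\ge0$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:occ}]
Fix $w$ and $\tau$, and split $\mathcal I=\sum_T\mathcal I_T$ according to the color set. The vacant coloring is always feasible, so $\mathcal I_\emptyset=\Omega_0=4\psi$. For each of the four singletons, $\mathcal I_T\ge\phi_T\Omega_1=-\phi_T\psi\ge-\psi$ by Lemma~\ref{lem:T}, \eqref{eq:Omega012}, Lemma~\ref{lem:psi} and $\phi_T\le1$. For $2\le|T|\le d$ we have $\mathcal I_T\ge\phi_T\Omega_{|T|}\ge0$ by Lemma~\ref{lem:T}, \eqref{eq:Omega012} and Lemma~\ref{lem:Omega34}, and for $|T|>d$ the sum $\mathcal I_T$ is empty. Hence $\mathcal I\ge4\psi-4\psi=0$. This is \eqref{eq:local}, and averaging over $\tau$ and $w$ gives $1-\alpha_G\ge\eta$.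

Let $d\ge3$ and let $w$ lie in a component that is not $K_D$. Then $J$ is not complete: otherwise $U\cup\{w\}$ would be a clique on $D$ vertices, each with all its $d$ neighbors inside, hence the whole component. Let $\tau$ be the vacant configuration on $O$, so that all lists are full, and let $T=\{0,1,2\}$. Color two nonadjacent vertices of $J$ by $0$ and $2$ and the other $d-2\ge1$ vertices by $1$. This coloring is feasible and uses exactly $T$, so $\phi_T>0$ and $\mathcal I\ge\phi_T\Omega_3>0$. Thus \eqref{eq:local} is strict on an event of positive probability, and $1-\alpha_G>\eta$.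
\end{proof}

\subsection{Integration and the case $n=4$}\label{sec:integrate}

\begin{proof}[Proof of Theorem~\ref{thm:Z}]
The case $d\le1$ was settled at the start of this section. For $d\ge2$ let $\Delta(\lambda)=\frac ND\log Z_{K_D}(\lambda)-\log Z_G(\lambda)$. Then $\Delta(0)=0$, and $\Delta'(s)=N\big(\alpha_{K_D}(s)-\alpha_G(s)\big)/s\ge0$ for $s>0$ by Proposition~\ref{prop:occ}. Hence $\Delta(\lambda)\ge0$.
\end{proof}

\begin{corollary}\label{cor:four}
For every $d\geq 0$ and every $d$-regular graph $G$ on $N$ vertices, $\hom(G,C_4^o)\le\big(4(2^D-1)\big)^{N/D}$, with equality if and only if $G$ is a disjoint union of copies of $K_D$.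
\end{corollary}

\begin{proof}
Unions of copies of $K_D$ give equality by \eqref{eq:clique}, and they are the only graphs when $d\le1$. Let $G$ be any other graph. For $d=2$ the components are cycles, at least one of length $m\ge4$, and the strict inequality follows from Example~\ref{ex:cycles}. Let $d\ge3$. As $\lambda\to\infty$, $Z_G(\lambda)/\lambda^N\to\hom(G,C_4^o)$ and $Z_{K_D}(\lambda)/\lambda^D\to4(2^D-1)$, so
\[
\lim_{\lambda\to\infty}\Delta(\lambda)=\frac ND\log\big(4(2^D-1)\big)-\log\hom(G,C_4^o).
\]
By the strict part of Proposition~\ref{prop:occ}, $\Delta$ is strictly increasing with $\Delta(0)=0$, so the limit is positive.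
\end{proof}

\section{Winding numbers and monotonicity in $n$}\label{sec:winding}

For $n\ge5$ the number of colors allowed at $w$ is no longer a function of $|T|$: in $C_5^o$ the set $T=\{0,1\}$ allows two colors and $T=\{0,2\}$ allows one. We do not repeat the local analysis, and compare $C_n^o$ with $C_4^o$ directly. The idea is to lift a homomorphism to the integers and to record how often it winds around $C_n$ along each cycle of $G$. In this section $G$ is a finite connected graph.

\subsection{Lifting to the integers}

Orient the edges of $G$, and fix a vertex $v_0$ and a spanning tree $\mathcal T$. For an edge $e$ from $u$ to $v$ and a function $x$ on $V(G)$ let $\nabla_ex=x(v)-x(u)$. Let $\mathcal Z$ be the lattice of all $z\in\mathbb Z^{E(G)}$ with $z_e=0$ for $e\in\mathcal T$. For $z\in\mathcal Z$ let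
\[
\Lambda(z)=\big\{x\in\mathbb Z^{V(G)}:\ x(v_0)=0,\ \ |z_e+\nabla_ex|\le1\ \text{ for all edges }e\big\},\qquad\nu(z)=|\Lambda(z)|.
\]
The set $\Lambda(z)$ is finite, because the conditions on the tree edges bound $|x(v)|$ by $N-1$. The set $\Lambda(0)$ consists of the maps $h$ in Theorem~\ref{thm:mono}.

\begin{lemma}\label{lem:wind}
For $n\ge3$, $\ \hom(G,C_n^o)=n\sum_{z\in\mathcal Z}\nu(nz)$.
\end{lemma}

\begin{proof}
Adding a constant in $\mathbb Z_n$ permutes the homomorphisms, so $\hom(G,C_n^o)$ is $n$ times the number of homomorphisms $\varphi$ with $\varphi(v_0)=0$. We show that $(z,x)\mapsto\varphi=x\bmod n$ is a bijection onto these from the set of pairs with $z\in\mathcal Z$ and $x\in\Lambda(nz)$. For such a pair, $\nabla_e\varphi\equiv nz_e+\nabla_ex\in\{-1,0,1\}$ modulo $n$, so $\varphi$ is a homomorphism with $\varphi(v_0)=0$. Conversely, let $\varphi$ be given. Since $n\ge3$, the integers $-1,0,1$ are distinct modulo $n$, so each edge has a unique $a_e\in\{-1,0,1\}$ with $a_e\equiv\nabla_e\varphi$. A preimage $(z,x)$ must satisfy $nz_e+\nabla_ex=a_e$ for all $e$.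 The equations $\nabla_ex=a_e$ for $e\in\mathcal T$ and $x(v_0)=0$ have exactly one solution $x$, and $x\equiv\varphi$ modulo $n$. On every other edge $a_e-\nabla_ex\equiv0$, so $z_e=(a_e-\nabla_ex)/n$ is an integer. Thus there is exactly one preimage.
\end{proof}

For an edge $e\notin\mathcal T$, the integer $z_e$ is the number of times that $\varphi$ winds around $C_n$ along the cycle formed by $e$ and the tree. By Lemma~\ref{lem:wind}, it is enough to show that $\nu(mz)$ is nonincreasing in $m\ge0$ for each fixed $z$.

\begin{example}\label{ex:trinomial}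
Let $G=C_4$ be cyclically oriented and let $\mathcal T$ be a path, so that $\mathcal Z\cong\mathbb Z$. The increments $a_e=z_e+\nabla_ex$ add up to $z$, and $\nu(z)$ is the number of $a\in\{-1,0,1\}^4$ with sum $z$, the coefficient of $y^z$ in $(y^{-1}+1+y)^4$. For $|z|=0,1,2,3,4$ the values are $19,16,10,4,1$. So $\hom(C_4,C_n^o)/n$ equals $19+2\cdot4=27$ for $n=3$, $19+2\cdot1=21$ for $n=4$, and $19$ for $n\ge5$. The sequence $\nu$ is symmetric and log-concave, and such a sequence decreases away from $0$. We show that both properties persist along every line through the origin of $\mathcal Z$, for every $G$.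
\end{example}

\subsection{A discrete four-function inequality}

If $x$ and $z$ were real, the sets $\Lambda(z)$ would be the parallel sections of a convex set, and their volumes would be log-concave in $z$ by the Brunn--Minkowski inequality. Counts of lattice points need not behave in this way: the convex set $\{(x,z):2x=z\}$ has $1,0,1$ lattice points over $z=0,1,2$. The obstacle is that the midpoint of two lattice points need not be a lattice point. For $\Lambda(z)$ the midpoint can be rounded up or down, and the following inequality, also due to Klartag and Lehec \cite{KL}, is the tool that exploits this.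

\begin{lemma}\label{lem:four}
Let $f_1,f_2,f_3,f_4:\mathbb Z^m\to[0,\infty)$ be finitely supported, and suppose that
\[
f_1(x)f_2(y)\le f_3\Big(\Big\lfloor\frac{x+y}2\Big\rfloor\Big)\,f_4\Big(\Big\lceil\frac{x+y}2\Big\rceil\Big)\qquad\text{for all }x,y\in\mathbb Z^m,
\]
with coordinatewise rounding. Then $\big(\sum f_1\big)\big(\sum f_2\big)\le\big(\sum f_3\big)\big(\sum f_4\big)$.
\end{lemma}

\begin{proof}
\emph{Reduction to $m=1$.} Let $m\ge2$ and $F_i(s)=\sum_{x'\in\mathbb Z^{m-1}}f_i(x',s)$. For fixed $s,t\in\mathbb Z$, the case $m-1$ applied to $f_1(\cdot,s)$, $f_2(\cdot,t)$, $f_3(\cdot,\lfloor\frac{s+t}2\rfloor)$, $f_4(\cdot,\lceil\frac{s+t}2\rceil)$ shows that $F_1,\dots,F_4$ satisfy the hypothesis on $\mathbb Z$. The case $m=1$ then gives the claim.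

\emph{Reduction to entropy.} Let $m=1$ and $\sum f_1,\sum f_2>0$. The entropy of a random variable $X$ is $\mathrm H(X)=-\sum_x\Pr(X=x)\log\Pr(X=x)$. Gibbs' inequality states that if $f\ge0$ is finitely supported and $f(X)>0$, then $\mathbb E\log f(X)+\mathrm H(X)\le\log\sum f$, with equality if $X$ has law $f/\sum f$; it is Jensen's inequality for the logarithm of the random variable $f(X)/\pi(X)$, where $\pi$ is the law of $X$. Let $X$ and $Y$ have laws $f_1/\sum f_1$ and $f_2/\sum f_2$ under the quantile coupling, and put $W=X+Y$, $A=\lfloor W/2\rfloor$, $B=\lceil W/2\rceil$. We claim that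
\begin{equation}\label{eq:entropy}
\mathrm H(A)+\mathrm H(B)\ge\mathrm H(X)+\mathrm H(Y).
\end{equation}
Since $f_3(A)f_4(B)\ge f_1(X)f_2(Y)>0$, the claim and Gibbs' inequality give
\begin{align*}
\log\textstyle\sum f_3+\log\sum f_4&\ge\mathbb E\log\big(f_3(A)f_4(B)\big)+\mathrm H(A)+\mathrm H(B)\\
&\ge\mathbb E\log\big(f_1(X)f_2(Y)\big)+\mathrm H(X)+\mathrm H(Y)=\log\textstyle\sum f_1+\log\sum f_2 .
\end{align*}

\emph{Proof of \eqref{eq:entropy}.} Both $X$ and $Y$ are nondecreasing functions of one uniform variable, so the values of $(X,Y)$ form a chain of distinct points $(x_1,y_1),\dots,(x_r,y_r)$, nondecreasing in both coordinates, with probabilities $p_1,\dots,p_r>0$. The sums $w_a=x_a+y_a$ are strictly increasing. Hence $X$, $Y$, $A$, $B$ are all nondecreasing functions of $W$, and we compare the entropy that each of them loses relative to $W$. For positive numbers put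
\[
L(p_i,\dots,p_j)=\sum_{a=i}^jp_a\log\frac{p_i+\dots+p_j}{p_a}.
\]
For a nondecreasing function of $W$, such as $X$, the loss $\mathrm H(W)-\mathrm H(X)$ is the sum of $L$ over the maximal blocks of consecutive indices on which the function is constant. The function $L(u,v)=(u+v)\log(u+v)-u\log u-v\log v$ is positive and increasing in each argument, since $\partial L/\partial u=\log\frac{u+v}u>0$. Moreover $L(p_i,\dots,p_j)=L(p_i,\dots,p_{j-1})+L(p_i+\dots+p_{j-1},p_j)$, so by induction $L(p_i,\dots,p_j)\ge\sum_{a=i}^{j-1}L(p_a,p_{a+1})$. Therefore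
\[
2\mathrm H(W)-\mathrm H(X)-\mathrm H(Y)\ge\sum_{a:\,x_a=x_{a+1}}L(p_a,p_{a+1})+\sum_{a:\,y_a=y_{a+1}}L(p_a,p_{a+1})\ge\sum_{a:\,w_{a+1}=w_a+1}L(p_a,p_{a+1}),
\]
because $w_{a+1}=w_a+1$ forces $x_a=x_{a+1}$ or $y_a=y_{a+1}$. On the other side, the fibers of $w\mapsto\lfloor w/2\rfloor$ are the pairs $\{2s,2s+1\}$ and those of $w\mapsto\lceil w/2\rceil$ are the pairs $\{2s-1,2s\}$. Every pair of consecutive integers is a fiber of exactly one of the two maps, and blocks of size one have $L=0$. So the last sum equals $2\mathrm H(W)-\mathrm H(A)-\mathrm H(B)$, and \eqref{eq:entropy} follows.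
\end{proof}

\subsection{Log-concavity along rays}

\begin{lemma}\label{lem:ray}
For every $z\in\mathcal Z$, the number $\nu(mz)$ is nonincreasing in $m\ge0$.
\end{lemma}

\begin{proof}
\emph{Rounding.} Let $z'\in\mathcal Z$ and let $x\in\mathbb R^{V(G)}$ satisfy $x(v_0)=0$ and $|z'_e+\nabla_ex|\le1$ for all $e$. Then $\lfloor x\rfloor$ and $\lceil x\rceil$ lie in $\Lambda(z')$. Indeed, each condition has the form $x(u)\le x(v)+c$ with $c$ an integer, and this implies $\lfloor x(u)\rfloor\le\lfloor x(v)+c\rfloor=\lfloor x(v)\rfloor+c$ and $\lceil x(u)\rceil\le\lceil x(v)+c\rceil=\lceil x(v)\rceil+c$.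

Put $b_m=\nu(mz)$ for $m\in\mathbb Z$.

\emph{Symmetry.} The map $x\mapsto-x$ sends $\Lambda(mz)$ onto $\Lambda(-mz)$, so $b_{-m}=b_m$. Also $b_0\ge1$, since $0\in\Lambda(0)$.

\emph{Log-concavity.} If $x\in\Lambda((m-1)z)$ and $y\in\Lambda((m+1)z)$, then averaging the conditions shows that $\frac{x+y}2$ satisfies the real conditions for $mz$, so both roundings lie in $\Lambda(mz)$. Lemma~\ref{lem:four}, with $f_1,f_2$ the indicators of $\Lambda((m-1)z)$, $\Lambda((m+1)z)$ and $f_3=f_4$ the indicator of $\Lambda(mz)$, gives $b_{m-1}b_{m+1}\le b_m^2$.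

\emph{No gaps.} If $m\ge0$ and $x\in\Lambda((m+1)z)$, then $|mz_e+\frac m{m+1}\nabla_ex|=\frac m{m+1}|(m+1)z_e+\nabla_ex|\le1$, so $\lfloor\frac m{m+1}x\rfloor\in\Lambda(mz)$. Thus $b_{m+1}>0$ implies $b_m>0$.

Now let $m\ge0$. If $b_{m+1}=0$ then $b_{m+1}\le b_m$. Otherwise $b_0,\dots,b_{m+1}$ are positive, and log-concavity gives $b_{m+1}/b_m\le\dots\le b_1/b_0$. Finally $b_1^2=b_{-1}b_1\le b_0^2$, so $b_1/b_0\le1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:mono}]
By Lemma~\ref{lem:wind}, $\hom(G,C_n^o)/n=\sum_z\nu(nz)$ for $n\ge3$, and each term is nonincreasing in $n$ by Lemma~\ref{lem:ray}. If $G$ is also $d$-regular and $n\ge4$, then $\hom(G,C_n^o)\le\frac n4\hom(G,C_4^o)$, and Corollary~\ref{cor:four} gives the stated bound. The number of maps $h$ is $\nu(0)$, the term $z=0$ in Lemma~\ref{lem:wind} with $n=4$, so it is at most $\frac14\hom(G,C_4^o)\le\frac14\big(4(2^D-1)\big)^{N/D}$.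
\end{proof}

Connectivity cannot be dropped from Theorem~\ref{thm:mono}: for two isolated vertices, $\hom(G,C_n^o)/n=n$.

\section{Proof of the conjecture, and sharpness}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Both sides are multiplicative over the components of $G$, so it suffices to treat connected $G$ and to show that equality holds exactly for $G=K_D$. For $G=K_D$ equality is \eqref{eq:clique}. Let $G\ne K_D$ be connected. Then $N\geq D$, so $\frac n4\le(\frac n4)^{N/D}$ for $n\ge4$. By Theorem~\ref{thm:mono} and the strict case of Corollary~\ref{cor:four},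
\[
\hom(G,C_n^o)\le\frac n4\hom(G,C_4^o)<\frac n4\big(4(2^D-1)\big)^{N/D}\le\Big(\frac n4\Big)^{N/D}\big(4(2^D-1)\big)^{N/D}=\big(n(2^D-1)\big)^{N/D}.\qedhere
\]
\end{proof}

\begin{remark}
A connected $d$-regular graph $G\ne K_D$ has $N>D$. For such $G$ and $n\ge5$, the bound of Theorem~\ref{thm:mono} is smaller than that of Theorem~\ref{thm:main} by the factor $(n/4)^{N/D-1}>1$.
\end{remark}

\begin{remark}
For a graph with degrees $d_v$ one might hope for the degree-product bound
\[
\hom(G,C_n^o)\le\prod_v\hom(K_{d_v+1},C_n^o)^{1/(d_v+1)},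
\]
which is the inequality of Theorem~\ref{thm:main} when $G$ is regular. It fails for $n=4$ and $n=5$. Let $G=K_{3,m}$. Maps that are constant on the side with three vertices give $\hom(G,C_n^o)\ge n3^m$. The graph has $m$ vertices of degree $3$ and three vertices of degree $m$, so by \eqref{eq:clique} the product equals $(15n)^{m/4}\big(n(2^{m+1}-1)\big)^{3/(m+1)}$. The second factor is at most $8n^{3/(m+1)}$, so the product is $O\big((15n)^{m/4}\big)$ as $m\to\infty$, and $15n<81=3^4$ for $n\le5$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{CCPT}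
Emma Cohen, P\'eter Csikv\'ari, Will Perkins and Prasad Tetali,
\emph{The Widom-Rowlinson model, the hard-core model and the extremality of the complete graph},
arXiv:1606.03718 (2016).

\bibitem{Efron}
Efron, Ann. Math. Statist. 36 (1965).

\bibitem{KL}
Klartag and Lehec, Studia Math. 247 (2019).

\end{thebibliography}
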